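\title{The density fingerprint determines a periodic point set in $\mathbb{R}^3$}

\begin{abstract}
The density fingerprint of a periodic point set $A\subseteq\mathbb{R}^3$ records, for every radius $t$ and every $k\ge 0$, the fraction of space that lies within distance $t$ of exactly $k$ points of $A$. We prove that two periodic sets with the same fingerprint are isometric, and that large radii suffice. The same holds in the plane and, in $\mathbb{R}^3$, for sets with positive weights and for radii restricted to any set that contains arbitrarily long intervals. On the line the statement is false. The proof groups the Fourier series of $A$ by the length of the frequency. As $t\to\infty$, the fingerprint determines the mixed moments of those groups whose lengths are independent square roots over a suitable field. In dimensions two and three almost all lengths are independent in this sense, and this is enough to recover the law of the distances from a random point to $A$.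
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{lattice} $\Lambda\subseteq\mathbb{R}^d$ is the set of integer combinations of $d$ linearly independent vectors, and its \emph{unit cell} $U$ is the parallelepiped spanned by these vectors. A \emph{periodic set} is a Minkowski sum $A=\Lambda+M$, where the \emph{motif} $M$ is a finite subset of $U$. For an integer $k\ge 0$ and a radius $t\ge 0$, the $k$-th \emph{density function} of $A$ is
\[
\psi_k^A(t)=\frac{\operatorname{vol}\{y\in U:\ y \text{ lies in exactly } k \text{ of the closed balls of radius } t \text{ centered at points of } A\}}{\operatorname{vol}U}.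
\]
Equivalently, let $N_t(y)$ be the number of points of $A$ at distance at most $t$ from $y$. Then $\psi_k^A(t)$ is the probability that $N_t(y)=k$ when $y$ is uniform in $U$. This number does not depend on the choice of the lattice or of the cell. The sequence of functions $(\psi^A_k)_{k\ge0}$ is the \emph{density fingerprint} of $A$.

A periodic set has many descriptions by a cell and a motif, and the fingerprint depends on none of them. It also has direct geometric content. In $\mathbb{R}^3$, as long as $2t$ is smaller than the least distance between two points of $A$, we have $\psi_1(t)=\frac{4\pi}{3}\delta t^3$, where $\delta$ is the number of points per unit volume, and $\psi_k(t)=0$ for $k\ge2$; and $\psi_0(t)$ is the fraction of space that the balls leave uncovered. It is known that the fingerprint is invariant under isometries of $\mathbb{R}^3$, that it is complete on a dense open subset of the space of periodic sets, and that its analog on the line is not complete. Here \emph{complete} means that non-isometric sets have different fingerprints. The problem,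 posed in \cite{EHKSW}, is whether the fingerprint is complete on all periodic sets in $\mathbb{R}^3$. We prove that it is.

\begin{theorem}\label{thm:main}
Let $A,Q\subseteq\mathbb{R}^3$ be periodic sets and let $t_0\ge0$. If $\psi^A_k(t)=\psi^Q_k(t)$ for all $k\ge0$ and all $t\ge t_0$, then there is an isometry $g$ of $\mathbb{R}^3$ with $g(A)=Q$.
\end{theorem}

A \emph{weighted periodic set} is a periodic set $A=\Lambda+M$ with weights $w_a>0$ $(a\in A)$ such that $w_{a+\lambda}=w_a$ for $\lambda\in\Lambda$. Its counting function is $N_t(y)=\sum_{|y-a|\le t}w_a$.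

\begin{theorem}\label{thm:weights}
Let $A,Q\subseteq\mathbb{R}^3$ be weighted periodic sets, and let $\mathcal{I}\subseteq(0,\infty)$ contain arbitrarily long intervals. If for every $t\in\mathcal{I}$ the functions $N^A_t$ and $N^Q_t$ have the same law (for $y$ uniform in the respective unit cell), then some isometry maps $A$ onto $Q$ and preserves the weights. In particular (integer weights), density fingerprints of periodic multisets, even restricted to $t\in\mathcal{I}$, are complete.
\end{theorem}

\begin{theorem}\label{thm:plane}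
Theorem~\ref{thm:main} also holds for periodic sets in $\mathbb{R}^2$, with discs in place of balls.
\end{theorem}

Theorem~\ref{thm:main} is the case of Theorem~\ref{thm:weights} with all weights equal to $1$ and $\mathcal{I}=(t_0,\infty)$.

To see what is at stake, consider the multiset of distances from a uniform random point $y$ to the points of $A$. Its law is the joint law of the whole family $(N_t)_{t\ge0}$, and a soft argument (Section~\ref{sec:isometry}) shows that this joint law determines $A$ up to isometry. The fingerprint gives less: it gives the law of $N_t$ for each $t$ separately and forgets how different radii are coupled. The question is whether the coupling can be recovered. On the line it cannot.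

\begin{example}\label{ex:line}
Let $\dots<a_0<a_1<\dots$ be the points of a periodic set in $\mathbb{R}$ with $a_{i+m}=a_i+L$, and write $x_+=\max(x,0)$. An interval that contains $N$ of the points contains $(N-j)_+$ blocks $a_i,\dots,a_{i+j}$ of $j+1$ consecutive points, and $[y-t,y+t]$ contains a given block for $y$ in a set of length $(2t-a_{i+j}+a_i)_+$. Hence
\[
\mathbb{E}\,(N_t-j)_+=\frac1L\sum_{i=1}^m\big(2t-(a_{i+j}-a_i)\big)_+\qquad(j\ge0).
\]
These numbers determine the law of $N_t$, because $\mathbb{E}(N_t-j)_+-\mathbb{E}(N_t-j-1)_+=\mathbb{P}(N_t>j)$. So the fingerprint depends only on $L$ and on the multisets $\mathcal{D}_j=\{a_{i+j}-a_i:1\le i\le m\}$.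

Let $S=\{0,4,9\}$, $T=\{0,1,3\}$, $A_1=15\mathbb{Z}+(S+T)$ and $Q_1=15\mathbb{Z}+(S-T)$. The motifs are
\[
M_A=\{0,1,3,4,5,7,9,10,12\},\qquad M_Q=\{0,1,3,4,6,8,9,12,14\},
\]
with cyclic gap sequences $(1,2,1,1,2,2,1,2,3)$ and $(1,2,1,2,2,1,3,2,1)$. Summing $j$ consecutive gaps gives, for both sets (exponents denote multiplicities),
\[
\mathcal{D}_1=\{1^4,2^4,3\},\quad \mathcal{D}_2=\{2,3^5,4^2,5\},\quad \mathcal{D}_3=\{4^3,5^3,6^3\},\quad \mathcal{D}_4=\{5,6^3,7^3,8^2\},
\]
and $\mathcal{D}_{9-j}=15-\mathcal{D}_j$, $\mathcal{D}_{j+9}=15+\mathcal{D}_j$. The fingerprints agree. The sets are not isometric: read from the only gap $3$ toward its neighbor $1$, the gaps begin $3,1,2,1$ for $A_1$ and $3,1,2,2$ for $Q_1$.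
\end{example}

In view of this example one might guess that the answer in $\mathbb{R}^3$ is also negative, and try the products of $A_1$ and $Q_1$ with a square lattice. For these products the mean and the variance of $N_t$ do agree for all $t$. In Section~\ref{sec:example} we compute by hand a third-order quantity that separates them, and we see why the fingerprint can isolate this quantity in $\mathbb{R}^3$ and not on the line. That computation contains the idea of the proof, and the section ends with the plan of the paper.

\section{The counting function in Fourier terms}\label{sec:fourier}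

We prove Theorems~\ref{thm:weights} and~\ref{thm:plane} together. From now on we are in one of two settings: either $d=3$, the sets $A,Q$ are weighted and $\mathcal{I}$ is as in Theorem~\ref{thm:weights}; or $d=2$, all weights are $1$ and $\mathcal{I}=(t_0,\infty)$. In both settings the hypothesis reads:
\begin{equation}\label{eq:hyp}
N^A_t \text{ and } N^Q_t \text{ have the same law for every } t\in\mathcal{I}.
\end{equation}

Put $e(s)=e^{2\pi is}$. Write $A=\Lambda_A+M$ with the points of $M$ distinct modulo $\Lambda_A$. Let $\mathbb{T}_A=\mathbb{R}^d/\Lambda_A$ carry the uniform probability measure, with expectation $\mathbb{E}_A$, and let $\Lambda_A^*=\{\xi:\xi\cdot\lambda\in\mathbb{Z}\text{ for all }\lambda\in\Lambda_A\}$ be the dual lattice. The functions $y\mapsto e(\xi\cdot y)$, $\xi\in\Lambda_A^*$, form an orthonormal basis of $L^2(\mathbb{T}_A)$. Put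
\[
c(\xi)=\frac1{\operatorname{vol}U}\sum_{m\in M}w_m\,e(-\xi\cdot m)\quad(\xi\in\Lambda_A^*),\qquad \delta_A=c(0).
\]
Since the weights are positive, $|c(\xi)|\le\delta_A$ and $c(-\xi)=\overline{c(\xi)}$. The same notation is used for $Q$, and the letters $A$, $Q$ are dropped when a statement holds for both sets. We use freely that a lattice in $\mathbb{R}^d$ has at most $C(1+R^d)$ points in a ball of radius $R$, so that $\sum_{\xi\ne0}|\xi|^{-s}<\infty$ for $s>d$.

Let $h$ be a Schwartz function, or bounded with compact support, and let $\hat h(\xi)=\int h(x)e(-\xi\cdot x)\,dx$. The translates of $U$ by $\Lambda$ tile $\mathbb{R}^d$, so the Fourier coefficient of $y\mapsto\sum_{a\in A}w_ah(y-a)$ at $\xi\in\Lambda^*$ is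
\begin{equation}\label{eq:period}
\frac1{\operatorname{vol}U}\sum_{m\in M}w_m\int_{\mathbb{R}^d}h(y-m)\,e(-\xi\cdot y)\,dy=c(\xi)\,\hat h(\xi).
\end{equation}
Take for $h$ the indicator of the ball of radius $t$, and let $b_d$ be the volume of the unit ball. At $\xi=0$ we get $\mathbb{E}N_t=b_d\delta t^d$, so \eqref{eq:hyp} at a single $t>0$ gives $\delta_A=\delta_Q=:\delta$. If $\delta=0$, both sets are empty. We assume $\delta>0$ and put $D_t=N_t-b_d\delta t^d$. By \eqref{eq:hyp}, $D_t^A$ and $D_t^Q$ have the same law for $t\in\mathcal{I}$.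

When $h$ is radial, $\hat h(\xi)$ depends only on $|\xi|$, so it is natural to group frequencies by length. Let
\[
\mathcal{L}=\{|\xi|:\ 0\ne\xi\in\Lambda_A^*\cup\Lambda_Q^*\},\qquad f_\rho(y)=\sum_{|\xi|=\rho}c(\xi)\,e(\xi\cdot y)\quad(\rho\in\mathcal{L}).
\]
We call $f_\rho$ a \emph{shell}. It is a real trigonometric polynomial, and it is zero if $\rho$ is not a length of the dual lattice in question. Orthogonality gives $\mathbb{E}[f_\rho f_{\rho'}]=0$ for $\rho\ne\rho'$ and $\mathbb{E}[f_\rho^2]=\sum_{|\xi|=\rho}|c(\xi)|^2$.

Let $d=3$, $|\xi|=\rho>0$ and $\omega=2\pi\rho$. Slicing the ball orthogonally to $\xi$ and integrating by parts twice gives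
\[
\int_{|x|\le t}e(-\xi\cdot x)\,dx=\int_{-t}^t\pi(t^2-s^2)\cos(\omega s)\,ds=\frac{4\pi}{\omega^3}\big(\sin\omega t-\omega t\cos\omega t\big).
\]
Therefore, in $L^2(\mathbb{T})$,
\begin{equation}\label{eq:XZ}
D_t=tX_t+Z_t,\qquad X_t=-\frac1\pi\sum_{\rho\in\mathcal{L}}\frac{\cos(2\pi\rho t)}{\rho^2}f_\rho,\qquad Z_t=\frac1{2\pi^2}\sum_{\rho\in\mathcal{L}}\frac{\sin(2\pi\rho t)}{\rho^3}f_\rho .
\end{equation}
Both series converge in $L^2$ because $\sum_{\xi\ne0}|\xi|^{-4}<\infty$. The coefficients of the shells do not depend on the set, and as functions of $t$ they oscillate with frequency $\rho$. This oscillation is what separates the shells.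

\section{An example, and the plan of the proof}\label{sec:example}

Let $A_1,Q_1$ be the sets of Example~\ref{ex:line}, let $\ell>0$ have transcendental square (for instance $\ell=\pi$), and put $s=\ell^{-2}$. Consider
\[
A=A_1\times(\ell\mathbb{Z})^2,\qquad Q=Q_1\times(\ell\mathbb{Z})^2,
\]
with unit weights. Both are periodic under $15\mathbb{Z}\times(\ell\mathbb{Z})^2$. The dual vectors are $\xi=(j/15,u)$ with $j\in\mathbb{Z}$, $u\in\ell^{-1}\mathbb{Z}^2$, and $c(\xi)=\mu(j)/(15\ell^2)$ with $\mu(j)=\sum_m e(-jm/15)$, the sum over the one-dimensional motif.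

\emph{Second moments agree.} The nine sums in $S+T$, and the nine differences in $S-T$, are distinct modulo $15$. So $\mu^A=\mu^S\mu^T$ and $\mu^Q=\mu^S\overline{\mu^T}$, where $\mu^S$ and $\mu^T$ are the same sums over $S$ and $T$. Thus $|c^A(\xi)|=|c^Q(\xi)|$ for all $\xi$, and by Parseval's identity $N^A_t$ and $N^Q_t$ have equal mean and variance for every $t$.

\emph{A third moment of shells differs.} Let $\omega=e(1/3)$. The residues $0,1,2$ modulo $3$ occur $4,4,1$ times in $M_A$ and $5,2,2$ times in $M_Q$. Since $1+\bar\omega+\bar\omega^2=0$,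
\[
\mu^A(5)=4+4\bar\omega+\bar\omega^2=3(1+\bar\omega)=-3\omega,\qquad \mu^Q(5)=5+2\bar\omega+2\bar\omega^2=3,
\]
and $\mu(-10)=\mu(5)$ because $\mu$ has period $15$. Hence $\mu(5)^2\mu(-10)$ equals $-27$ for $A$ and $27$ for $Q$. Take
\[
\rho_1=\tfrac13,\qquad \rho_2=\sqrt{\tfrac19+s},\qquad \rho_3=\sqrt{\tfrac49+s}.
\]
We have $|\xi|^2=j^2/225+ns$ with $n=\ell^2|u|^2\in\mathbb{Z}$, and $s$ is transcendental, so $|\xi|$ determines $|j|$ and $n$. The triples with $|\xi_i|=\rho_i$ and $\xi_1+\xi_2+\xi_3=0$ are therefore $(\pm\frac13,0)$, $(\pm\frac13,u)$, $(\mp\frac23,-u)$ with $|u|=1/\ell$. There are eight of them, and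
\[
\mathbb{E}_A[f_{\rho_1}f_{\rho_2}f_{\rho_3}]=-\frac{8\cdot27}{(15\ell^2)^3},\qquad \mathbb{E}_Q[f_{\rho_1}f_{\rho_2}f_{\rho_3}]=+\frac{8\cdot27}{(15\ell^2)^3}.
\]

\emph{Why the fingerprint sees this number.} Suppose for the moment that the fingerprint gives us the function $t\mapsto\mathbb{E}[Z_t^3]$; Section~\ref{sec:three} shows that it does. By \eqref{eq:XZ},
\[
\mathbb{E}[Z_t^3]=(2\pi^2)^{-3}\sum_{\rho_1',\rho_2',\rho_3'\in\mathcal{L}}\ \prod_{i=1}^3\frac{\sin(2\pi\rho_i't)}{\rho_i'^3}\ \mathbb{E}[f_{\rho_1'}f_{\rho'_2}f_{\rho_3'}],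
\]
a superposition of waves in $t$ with frequencies $\pm\rho_1'\pm\rho_2'\pm\rho_3'$. Which triples produce the frequency $\rho_1+\rho_2+\rho_3$? Every length is the square root of an element of the field $\mathbb{Q}(s)\cong\mathbb{Q}(x)$. None of the polynomials $\frac19+x$, $\frac49+x$, $(\frac19+x)(\frac49+x)$ is a square in $\mathbb{Q}(x)$, since each has a simple root, so no ratio $\rho_i/\rho_j$ with $i\neq j$ lies in $\mathbb{Q}(s)$. Square roots with pairwise ratios outside the field are linearly independent over it (Lemma~\ref{lem:indep}). So in a relation $\pm\rho'_1\pm\rho_2'\pm\rho_3'=\rho_1+\rho_2+\rho_3$ each $\rho_j$ must be matched by those $\rho'_i$ that are $\mathbb{Q}(s)$-multiples of it. There are three $\rho_j$ and only three $\rho_i'$, so $(\rho'_i)$ is a permutation of $(\rho_j)$. The amplitude of this frequency is a universal nonzero multiple of $\mathbb{E}[f_{\rho_1}f_{\rho_2}f_{\rho_3}]$, and the fingerprints of $A$ and $Q$ differ.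

\emph{What happens on the line.} There $D_t=\sum_{\xi\ne0}c(\xi)\frac{\sin(2\pi\xi t)}{\pi\xi}e(\xi y)$ with $\xi\in\frac1{15}\mathbb{Z}$. The triple $(\frac13,\frac13,-\frac23)$ contributes to the frequency $\frac43$ of $\mathbb{E}[D_t^3]$, but so does, among others, every triple $(\xi_1,\xi_2,-\frac23)$ with $\xi_1,\xi_2>0$ and $\xi_1+\xi_2=\frac23$. The fingerprint sees only the total. The extra dimensions attach to the same one-dimensional coefficient $\mu(j)$ many lengths $\sqrt{j^2/225+ns}$, and these can be chosen independent.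

\emph{Plan.} The general proof has four steps.
\begin{enumerate}
\item Letting $t\to\infty$, we show that the fingerprint determines $\mathbb{E}[f_\rho^2]$ and all moments $\mathbb{E}[f_{\rho_1}\cdots f_{\rho_n}]$ with pairwise independent lengths (Sections~\ref{sec:phases} and~\ref{sec:three}; Section~\ref{sec:two} for the plane, which a reader interested only in $\mathbb{R}^3$ may skip).
\item We show by reduction modulo primes that dependent pairs of lengths have density zero (Section~\ref{sec:rare}). This is the step that fails on the line.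
\item We deduce that all mixed moments of the Gaussian sums $\sum_aw_a^2e^{-\pi\alpha|y-a|^2}$ agree for $A$ and $Q$ (Section~\ref{sec:gauss}).
\item We construct the isometry from the joint law of these sums (Section~\ref{sec:isometry}).
\end{enumerate}

\section{Independent lengths and the group of phases}\label{sec:phases}

Let $F\subseteq\mathbb{R}$ be the field generated over $\mathbb{Q}$ by all inner products $\xi\cdot\xi'$ with $\xi,\xi'\in\Lambda_A^*$ or $\xi,\xi'\in\Lambda_Q^*$. It is generated by the entries of two Gram matrices, hence finitely generated, and $\rho^2\in F$ for all $\rho\in\mathcal{L}$. For $\rho,\rho'\in\mathcal{L}$ write $\rho\sim\rho'$ if $\rho/\rho'\in F$. This is an equivalence relation.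

\begin{lemma}\label{lem:indep}
Pairwise inequivalent $\rho_1,\dots,\rho_r\in\mathcal{L}$ are linearly independent over $F$.
\end{lemma}

\begin{proof}
Suppose not, and take a shortest relation $\sum_{i=1}^rx_i\rho_i=0$ among pairwise inequivalent lengths, with all $x_i\in F^\times$. Then $r\ge2$. The field $F(\rho_1,\dots,\rho_r)$ is the splitting field of $\prod_i(x^2-\rho_i^2)$, so it is Galois over $F$, and each automorphism acts by $\rho_i\mapsto\varepsilon_i\rho_i$ with $\varepsilon_i=\pm1$. As $\rho_1/\rho_2\notin F$, some automorphism moves $\rho_1/\rho_2$, that is, has $\varepsilon_1\ne\varepsilon_2$. Apply it to the relation and subtract $\varepsilon_1$ times the relation: $\sum_i(\varepsilon_i-\varepsilon_1)x_i\rho_i=0$. Here the coefficient of $\rho_1$ is zero and that of $\rho_2$ is not, so this is a shorter nontrivial relation.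
\end{proof}

We use the lemma in the following form: if an integer combination of lengths vanishes, then the part of it that comes from any one equivalence class vanishes, because that part is an $F$-multiple of a representative of the class.

In \eqref{eq:XZ} the radius enters $X_t$ and $Z_t$ only through the phases $\rho t\bmod1$. We want to send $t\to\infty$ while the phases converge to prescribed values, and then to average over all values. The space of possible values is a compact group. Let $\Gamma$ be the subgroup of $(\mathbb{R},+)$ generated by $\mathcal{L}$; it is countable. Let $\Theta=\operatorname{Hom}(\Gamma,\mathbb{R}/\mathbb{Z})$ with the topology of pointwise convergence. A point $\theta\in\Theta$ assigns a phase $\theta(\rho)$ to each length, subject only to the integer linear relations among the lengths. As a closed subgroup of $(\mathbb{R}/\mathbb{Z})^\Gamma$, the group $\Theta$ is compact and has a translation-invariant metric, which we denote by $\operatorname{dist}$. Let $d\theta$ be its Haar measure, the unique translation-invariant Borel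 probability measure. For $t\in\mathbb{R}$ define $\theta_t\in\Theta$ by $\theta_t(\gamma)=\gamma t\bmod1$; then $\theta_{s+t}=\theta_s+\theta_t$.

\begin{lemma}\label{lem:hull}
\begin{enumerate}
\item[(a)] For $\gamma\in\Gamma$, the integral $\int_\Theta e(\theta(\gamma))\,d\theta$ is $1$ if $\gamma=0$ and $0$ otherwise.
\item[(b)] For every $\theta\in\Theta$ there are $t_j\in\mathcal{I}$ with $t_j\to\infty$ and $\theta_{t_j}\to\theta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Translating by $\theta_t$ multiplies the integral by $e(\gamma t)$ and does not change it. If $\gamma\ne0$, then $e(\gamma t)\ne1$ for some $t$.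

(b) We first show that the closure $\Theta_0$ of $\{\theta_t:t\in\mathbb{R}\}$ is $\Theta$. It is a closed subgroup, and the argument of (a) applies to its Haar measure. So the Haar measures of $\Theta_0$ and $\Theta$ give the same integral to every function $\theta\mapsto e(\theta(\gamma))$. The span of these functions is an algebra that is closed under conjugation, contains the constants and separates points, so it is dense in $C(\Theta)$ by the Stone--Weierstrass theorem. The two measures coincide. Haar measure on a compact group charges every nonempty open set, since finitely many translates of the set cover the group; hence $\Theta_0=\Theta$.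

Fix $j$. The open balls of radius $1/j$ about the points $\theta_\tau$ cover $\Theta$, so finitely many of them do, with centers $\theta_{\tau_1},\dots,\theta_{\tau_r}$. Let $\tau^*=\max|\tau_i|$ and let $s$ be the midpoint of an interval in $\mathcal{I}$ of length $\ell>2\tau^*+2j$; then $s\ge\ell/2$. Choose $i$ with $\operatorname{dist}(\theta-\theta_s,\theta_{\tau_i})<1/j$ and put $t_j=s+\tau_i$. Then $t_j$ lies in the interval, $t_j\ge\ell/2-\tau^*>j$, and $\operatorname{dist}(\theta,\theta_{t_j})<1/j$.
\end{proof}

Part (b) is the only place where long intervals are needed. It fails for a general unbounded $\mathcal{I}$: if $1\in\mathcal{L}$ and $\mathcal{I}$ consists of integers, then $\theta_t(1)=0$ for all $t\in\mathcal{I}$.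

The next two sections prove the following statement. After that, the hypothesis \eqref{eq:hyp} is not used again.

\begin{proposition}\label{prop:shells}
\begin{enumerate}
\item[(a)] $\mathbb{E}_A[(f^A_\rho)^2]=\mathbb{E}_Q[(f^Q_\rho)^2]$ for all $\rho\in\mathcal{L}$.
\item[(b)] If $\rho_1,\dots,\rho_n\in\mathcal{L}$ are pairwise inequivalent, then $\mathbb{E}_A\big[\prod_jf^A_{\rho_j}\big]=\mathbb{E}_Q\big[\prod_jf^Q_{\rho_j}\big]$.
\end{enumerate}
\end{proposition}

\section{Moments of independent shells in $\mathbb{R}^3$}\label{sec:three}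

Let $d=3$. For $\theta\in\Theta$ define real functions $X_\theta,Z_\theta\in L^2(\mathbb{T})$ by replacing $\rho t$ with $\theta(\rho)$ in \eqref{eq:XZ}, so that $X_t=X_{\theta_t}$ and $Z_t=Z_{\theta_t}$. Let $X_\theta^R,Z_\theta^R$ be the finite sums over $\rho\le R$; they depend continuously on $\theta$ in every $L^p(\mathbb{T})$.

The Hausdorff--Young inequality states that for $2\le p<\infty$ and $\frac1p+\frac1{p'}=1$,
\[
\Big\|\sum_\xi b_\xi\, e(\xi\cdot y)\Big\|_{L^p(\mathbb{T})}\le\Big(\sum_\xi|b_\xi|^{p'}\Big)^{1/p'}.
\]
Since $p'>1$, the sum $\sum_{\xi\ne0}|\xi|^{-3p'}$ converges, and $\|Z_\theta-Z^R_\theta\|_p\le\frac{\delta}{2\pi^2}\big(\sum_{|\xi|>R}|\xi|^{-3p'}\big)^{1/p'}\to0$ uniformly in $\theta$. In the same way $X^R_\theta\to X_\theta$ in $L^2$ uniformly in $\theta$. Hence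
\begin{equation}\label{eq:cont}
\theta\mapsto X_\theta\in L^2 \text{ is continuous, and } \theta\mapsto Z_\theta\in L^p \text{ is continuous and bounded for each } p<\infty.
\end{equation}

The leading term of $D_t/t=X_t+Z_t/t$ is $X_t$, and its law is the first thing that large radii reveal. But we need moments of all orders, and the Hausdorff--Young inequality controls $X_\theta$ in $L^p$ only when $2p'>3$, that is, for $p<3$. The lower-order term $Z_\theta$ has all moments. To reach them past the leading term we expand the characteristic function of $D_t/t$ in powers of $1/t$; then $X_\theta$ appears only in a bounded factor.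

\begin{lemma}\label{lem:Z}
For all $n\ge0$ and $\theta\in\Theta$ we have $\mathbb{E}_A[(Z^A_\theta)^n]=\mathbb{E}_Q[(Z^Q_\theta)^n]$.
\end{lemma}

\begin{proof}
Fix a real $\sigma\ne0$ and put $u_n(\theta)=\mathbb{E}[Z_\theta^ne^{i\sigma X_\theta}]$. Writing $Z,X$ for the functions at $\theta$ and $Z',X'$ for those at $\theta'$, we have by $|e^{iu}-e^{iv}|\le|u-v|$ and H\"older's inequality
\[
|u_n(\theta)-u_n(\theta')|\le n\|Z-Z'\|_n\max(\|Z\|_n,\|Z'\|_n)^{n-1}+|\sigma|\,\|Z^n\|_2\|X-X'\|_2,
\]
so $u_n$ is continuous by \eqref{eq:cont}. We show $u_n^A=u_n^Q$ on $\Theta$ by induction on $n$. Assume $u_j^A=u_j^Q$ for all $j<n$ (nothing is assumed if $n=0$). For real $v$ we have $|e^{iv}-\sum_{j\le n}(iv)^j/j!|\le|v|^{n+1}$. Apply this to $v=\sigma Z_t/t$ and use $\sup_\theta\mathbb{E}|Z_\theta|^{n+1}<\infty$: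
\[
\mathbb{E}\,e^{i\sigma D_t/t}=\mathbb{E}\big[e^{i\sigma X_t}e^{i\sigma Z_t/t}\big]=\sum_{j=0}^n\frac{(i\sigma)^j}{j!\,t^j}\,u_j(\theta_t)+O(t^{-n-1}),
\]
with a constant independent of $t$. For $t\in\mathcal{I}$ the left side is the same for $A$ and $Q$, and so are the terms with $j<n$. Since $\sigma\ne0$, this gives $u_n^A(\theta_t)-u_n^Q(\theta_t)=O(1/t)$ for $t\in\mathcal{I}$. Given $\theta$, take $t_j$ as in Lemma~\ref{lem:hull}(b) and use continuity. This completes the induction, and the lemma follows by dominated convergence as $\sigma\to0$.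
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:shells} for $d=3$]
Let $n\ge1$. By H\"older's inequality as above, $\mathbb{E}[Z_\theta^n]$ is the limit as $R\to\infty$, uniform in $\theta$, of
\[
\mathbb{E}[(Z_\theta^R)^n]=(2\pi^2)^{-n}\sum_{\rho_1',\dots,\rho_n'\le R}\ \prod_{i=1}^n\frac{\sin(2\pi\theta(\rho_i'))}{\rho_i'^3}\ \mathbb{E}\Big[\prod_{i=1}^nf_{\rho_i'}\Big].
\]
For $\gamma\in\Gamma$ let $J(\gamma)=\int_\Theta\mathbb{E}[Z_\theta^n]\,e(-\theta(\gamma))\,d\theta$. By Lemma~\ref{lem:Z} it is the same for $A$ and $Q$. Write each sine as $(2i)^{-1}\sum_{\varepsilon=\pm1}\varepsilon\, e(\theta(\varepsilon\rho'))$. By Lemma~\ref{lem:hull}(a),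
\begin{equation}\label{eq:signs}
\int_\Theta\prod_{i=1}^n\sin(2\pi\theta(\rho_i'))\,e(-\theta(\gamma))\,d\theta=(2i)^{-n}\sum\varepsilon_1\cdots\varepsilon_n,
\end{equation}
where the sum is over the signs with $\sum_i\varepsilon_i\rho_i'=\gamma$.

(b) Take $\gamma=\rho_1+\dots+\rho_n$. If $\sum_i\varepsilon_i\rho'_i=\gamma$, then by Lemma~\ref{lem:indep}, for each $j$ the sum of $\varepsilon_i\rho_i'$ over those $i$ with $\rho_i'\sim\rho_j$ equals $\rho_j\ne0$. So each of the $n$ classes contains at least one, hence exactly one, of the $n$ numbers $\rho'_i$; that number equals $\rho_j$ and its sign is $+1$. The contributing tuples are the $n!$ orderings of $(\rho_j)$, and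
\[
J(\gamma)=(2\pi^2)^{-n}(2i)^{-n}\,n!\prod_j\rho_j^{-3}\ \mathbb{E}\Big[\prod_jf_{\rho_j}\Big],
\]
because the truncated integral has this value for all $R\ge\max\rho_j$.

(a) Take $n=2$ and $\gamma=2\rho$. Terms with $\rho_1'\ne\rho_2'$ vanish since $\mathbb{E}[f_{\rho_1'}f_{\rho_2'}]=0$. If $\rho_1'=\rho_2'$, then $(\varepsilon_1+\varepsilon_2)\rho_1'=2\rho$ forces $\varepsilon_1=\varepsilon_2=1$ and $\rho_1'=\rho$. So $J(2\rho)=(2\pi^2)^{-2}(2i)^{-2}\rho^{-6}\,\mathbb{E}[f_\rho^2]$.
\end{proof}

\section{Moments of independent shells in the plane}\label{sec:two}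

Let $d=2$. The Fourier transform of a disc is a Bessel function and not a sum of two trigonometric terms, so we work with the leading term only. Precisely, for $|\xi|=\rho>0$,
\[
\int_{|x|\le t}e(-\xi\cdot x)\,dx=\frac t\rho J_1(2\pi\rho t),\qquad J_1(x)=\sqrt{\frac2{\pi x}}\cos\Big(x-\frac{3\pi}4\Big)+O(x^{-3/2})\quad(x>0).
\]
So $t^{-1/2}$ times the transform equals $\frac1\pi\rho^{-3/2}\cos(2\pi\rho t-\frac{3\pi}4)+O(t^{-1}\rho^{-5/2})$. Since $\sum_{\xi\ne0}|\xi|^{-5}<\infty$, we get $\|t^{-1/2}D_t-X_{\theta_t}\|_{L^2(\mathbb{T})}=O(1/t)$, where now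
\[
X_\theta=\frac1\pi\sum_{\rho\in\mathcal{L}}\rho^{-3/2}\cos\Big(2\pi\theta(\rho)-\frac{3\pi}4\Big)f_\rho .
\]
The truncations $X_\theta^R$ to $\rho\le R$ converge to $X_\theta$ in $L^2(\mathbb{T})$ uniformly in $\theta$, because $\sum_{\xi\ne0}|\xi|^{-3}<\infty$. So $\theta\mapsto X_\theta\in L^2(\mathbb{T})$ is continuous, and along the radii $t_j$ of Lemma~\ref{lem:hull}(b) the characteristic function of $t_j^{-1/2}D_{t_j}$ tends to that of $X_\theta$. Hence
\begin{equation}\label{eq:law2}
X^A_\theta\text{ and }X_\theta^Q\text{ have the same law for every }\theta\in\Theta.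
\end{equation}

Again $X_\theta$ is not known to have all moments in $y$. This time we exchange the roles of the variables: for fixed $y$, shells from different classes contribute independent functions of $\theta$, and each of them needs only a first moment. This requires a bound that is uniform in $y$.

\begin{lemma}\label{lem:arc}
There is a constant $C_0$ such that $\sum_{\rho\in\mathcal{L}}\rho^{-3}f_\rho(y)^2\le C_0$ for all $y$.
\end{lemma}

\begin{proof}
Let $n_\rho$ be the number of $\xi\in\Lambda^*$ with $|\xi|=\rho$, and let $V$ be the area of a unit cell of $\Lambda^*$. Three points on an arc of length $s$ of a circle of radius $\rho$ are not collinear and form a triangle with sides $x,y',z\le s$ and area $xy'z/(4\rho)\le s^3/(4\rho)$. A nondegenerate triangle with vertices in $\Lambda^*$ has area at least $V/2$. So an arc of length $s=(V\rho)^{1/3}$ contains at most two lattice points, and $n_\rho\le2(2\pi\rho/s+1)$. As $\mathcal{L}$ is bounded away from zero, $n_\rho=O(\rho^{2/3})$ on $\mathcal{L}$. With $|f_\rho|\le\delta n_\rho$,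
\[
\sum_\rho\rho^{-3}f_\rho(y)^2\le\delta^2\sum_\rho\rho^{-3}n_\rho^2=\delta^2\sum_{\xi\ne0}|\xi|^{-3}n_{|\xi|}=O\Big(\sum_{\xi\ne0}|\xi|^{-7/3}\Big)<\infty.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:shells} for $d=2$]
(a) By orthogonality of the shells, $\mathbb{E}[X_\theta^2]=\pi^{-2}\sum_{\rho'}\rho'^{-3}\cos^2(2\pi\theta(\rho')-\frac{3\pi}4)\,\mathbb{E}[f_{\rho'}^2]$, uniformly in $\theta$. We have
\[
\cos^2\Big(2\pi\theta(\rho')-\frac{3\pi}4\Big)=\frac12+\frac i4\,e(\theta(2\rho'))-\frac i4\,e(-\theta(2\rho')),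
\]
so Lemma~\ref{lem:hull}(a) gives $\int_\Theta\mathbb{E}[X_\theta^2]\,e(-\theta(2\rho))\,d\theta=\frac{i}{4\pi^2}\rho^{-3}\,\mathbb{E}[f_\rho^2]$. The left side is the same for $A$ and $Q$ by \eqref{eq:law2}.

(b) Let $\Gamma_j$ be generated by the lengths equivalent to $\rho_j$, and $\Gamma'$ by all other lengths. By Lemma~\ref{lem:indep}, $\Gamma=\Gamma_1\oplus\dots\oplus\Gamma_n\oplus\Gamma'$. Restricting homomorphisms to the summands identifies $\Theta$ with a product $\Theta_1\times\dots\times\Theta_n\times\Theta'$ of compact groups, and $d\theta$ is the product of their Haar measures, by uniqueness. Write $X^R_\theta(y)=\sum_jW^R_j+W'^R$, where $W_j^R$ collects the lengths equivalent to $\rho_j$ and $W'^R$ the others. For fixed $y$, these $n+1$ functions of $\theta$ depend on different factors of $\Theta$. By Lemma~\ref{lem:hull}(a) the functions $\sqrt2\cos(2\pi\theta(\rho)-\frac{3\pi}4)$, $\rho\in\mathcal{L}$, are orthonormal in $L^2(\Theta)$. So by Lemma~\ref{lem:arc}, for every $y$ the sums $W_j^R$, $W'^R$ converge in $L^2(\Theta)$ to functions $W_j$,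 $W'$ of norm at most $C_0^{1/2}$.

For real $\tau$ the number
\[
I(\tau)=\int_\Theta\mathbb{E}\big[e^{i\tau X_\theta}\big]\prod_{j=1}^ne(-\theta(\rho_j))\,d\theta
\]
is the same for $A$ and $Q$ by \eqref{eq:law2}. Put
\[
\Upsilon_j(\tau,y)=\int_\Theta\big(e^{i\tau W_j}-1\big)e(-\theta(\rho_j))\,d\theta,\qquad\Upsilon'(\tau,y)=\int_\Theta e^{i\tau W'}\,d\theta,
\]
and define $I^R,\Upsilon_j^R,\Upsilon'^R$ in the same way from the truncated sums. Fubini's theorem and the product structure give $I^R(\tau)=\mathbb{E}\big[\Upsilon'^R\prod_j\Upsilon_j^R\big]$; inserting $-1$ changes nothing since $\int e(-\theta(\rho_j))\,d\theta=0$. Let $R\to\infty$ and use $|e^{iu}-e^{iv}|\le|u-v|$. On the left $I^R\to I$ by the uniform convergence in $L^2(\mathbb{T})$. On the right each factor is continuous in $y$, bounded by $2$ and converges for every $y$. Hence $I(\tau)=\mathbb{E}\big[\Upsilon'\prod_j\Upsilon_j\big]$.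

Divide by $\tau^n$ and let $\tau\to0$. Since $|e^{i\tau W_j}-1|\le|\tau||W_j|$, we have $|\Upsilon_j/\tau|\le C_0^{1/2}$, and for every $y$
\[
\frac{\Upsilon_j(\tau,y)}\tau\to i\int_\Theta W_j\,e(-\theta(\rho_j))\,d\theta=\frac i{2\pi}e^{-3\pi i/4}\rho_j^{-3/2}f_{\rho_j}(y).
\]
Also $|\Upsilon'|\le1$ and $\Upsilon'\to1$. By dominated convergence, $I(\tau)/\tau^n$ tends to a nonzero constant, independent of the set, times $\mathbb{E}\big[\prod_jf_{\rho_j}\big]$.
\end{proof}

\begin{remark}
The analog of Lemma~\ref{lem:arc} for the leading term in $\mathbb{R}^3$ would bound $\sum_\rho\rho^{-4}f_\rho(y)^2$, and it is false. For $A=\mathbb{Z}^3$ we have $f_\rho(0)=n_\rho$. The range $R\le\rho<2R$ contains at most $3R^2+1$ lengths and, for large $R$, at least $cR^3$ lattice points, so by the Cauchy--Schwarz inequality $\sum n_\rho^2\ge c^2R^6/(3R^2+1)$ over this range. Each dyadic range contributes an amount bounded away from zero.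
\end{remark}

\section{Equivalent lengths are rare}\label{sec:rare}

Let $d\in\{2,3\}$ and let $\Lambda^*$ be $\Lambda_A^*$ or $\Lambda_Q^*$. For $\mathcal{S}\subseteq\Lambda^*$ put $n_{\mathcal{S}}(R)=\#\{\xi\in\mathcal{S}:|\xi|\le R\}$. We say that $\mathcal{S}$ has \emph{density zero} if $n_{\mathcal{S}}(R)=o(R^d)$.

\begin{lemma}\label{lem:rare}
\begin{enumerate}
\item[(i)] For $\rho\in\mathcal{L}$, the set $\{\xi\in\Lambda^*\setminus\{0\}:|\xi|\sim\rho\}$ has density zero.
\item[(ii)] For $0\ne\kappa\in\Lambda^*$, the set $\{\xi\in\Lambda^*\setminus\{0,\kappa\}:|\xi|\sim|\kappa-\xi|\}$ has density zero.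
\end{enumerate}
\end{lemma}

The idea is visible when both dual lattices are $\mathbb{Z}^d$, so that $F=\mathbb{Q}$. Then $|\xi|\sim1$ means that the integer $|\xi|^2$ is a square, hence a square modulo every prime $p$. This condition keeps about half of the residue classes of $\xi$ modulo $p$, and different primes impose independent conditions. For general $F$, which may contain transcendental numbers, we need a way to reduce modulo $p$.

Recall that the ring $\mathbb{Z}_p$ of $p$-adic integers in $\mathbb{Q}_p$ comes with a ring homomorphism $\mathbb{Z}_p\to\mathbb{F}_p$, $x\mapsto\bar x$, that extends reduction of integers, that units of $\mathbb{Z}_p$ have nonzero reduction, and that $x\in\mathbb{Q}_p$ lies in $\mathbb{Z}_p$ if $x^2$ does. We use three facts.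

\emph{Cassels' embedding theorem} \cite{Cassels}. If $F$ is a finitely generated extension of $\mathbb{Q}$ and $\mathcal{C}\subseteq F^\times$ is finite, then for infinitely many primes $p$ there is a field embedding $F\to\mathbb{Q}_p$ that maps $\mathcal{C}$ into the units of $\mathbb{Z}_p$.

\emph{Quadratic equations} \cite[Theorems 6.26 and 6.27]{LN}. Let $p$ be odd and let $\chi$ be the quadratic character of $\mathbb{F}_p$: $\chi(0)=0$, and $\chi(a)=1$ or $-1$ according as $a\neq0$ is a square or not. It is multiplicative and $\sum_a\chi(a)=0$. If $\bar q$ is a nondegenerate quadratic form on $\mathbb{F}_p^n$ whose symmetric matrix has determinant $\Delta$, then the number of solutions of $\bar q(v)=a$ is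
\begin{equation}\label{eq:counts}
1+\chi(a\Delta)\ \ (n=1),\qquad p-\eta+\eta p\,\mathbf{1}[a=0]\ \ (n=2),\qquad p^2+p\,\chi(-a\Delta)\ \ (n=3),
\end{equation}
where $\eta=\chi(-\Delta)=\pm1$.

\emph{Weil's bound} \cite[Theorem 5.41]{LN}, needed only for $d=2$. If $\phi\in\mathbb{F}_p[x]$ is monic of positive degree, is not the square of a polynomial, and has $r$ distinct roots in its splitting field, then $|\sum_a\chi(\phi(a))|\le(r-1)\sqrt p$.

\begin{proof}[Proof of Lemma~\ref{lem:rare}]
\emph{Reduction modulo $p$.} Fix a basis of $\Lambda^*$ and identify $\Lambda^*$ with $\mathbb{Z}^d$. Then $|\xi|^2=q(\xi)$, where $q$ is the quadratic form whose matrix is the Gram matrix $\mathbf{G}$ of the basis; its entries lie in $F$ and $\det\mathbf{G}\ne0$. Let $\mathcal{C}$ consist of $2$, the nonzero entries of $\mathbf{G}$, $\det\mathbf{G}$, and $\rho^2$ in case (i) or $q(\kappa)$ in case (ii). Let $p$ be a prime given by Cassels' theorem, with embedding $\iota$; it is odd because $2$ is a unit. Applying $\iota$ to $\mathbf{G}$ and reducing gives a nondegenerate form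 $\bar q$ on $\mathbb{F}_p^d$, with determinant $\Delta$, such that $\overline{\iota(q(\xi))}=\bar q(v)$ when $v$ is the reduction of $\xi\in\mathbb{Z}^d$. Let $\mu=\overline{\iota(\rho^2)}\ne0$ in case (i). In case (ii) let $w$ be the reduction of $\kappa$ and $\nu=\bar q(w)\ne0$. Put
\[
P(v)=\mu\,\bar q(v)\ \text{ in case (i)},\qquad P(v)=\bar q(v)\,\bar q(w-v)\ \text{ in case (ii)}.
\]
Let $\xi$ belong to the set in question. In case (i), $\rho^2q(\xi)$ is the square of $\rho|\xi|=\rho^2\cdot|\xi|/\rho\in F$. In case (ii), $q(\xi)q(\kappa-\xi)$ is the square of $|\xi||\kappa-\xi|=q(\kappa-\xi)\cdot|\xi|/|\kappa-\xi|\in F$. The image under $\iota$ lies in $\mathbb{Z}_p$ and is a square in $\mathbb{Q}_p$, hence a square in $\mathbb{Z}_p$, so its reduction $P(v)$ is a square in $\mathbb{F}_p$. Thus $v$ lies in $S_p=\{v\in\mathbb{F}_p^d:\chi(P(v))\ne-1\}$.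

Let $z_p$ be the number of zeros of $P$ and $\Sigma_p=\sum_v\chi(P(v))$. Counting the values $0,1,-1$ of $\chi\circ P$ gives $|S_p|=\frac12(p^d+z_p+\Sigma_p)$. By \eqref{eq:counts} the form $\bar q$ has at most $2p^{d-1}$ zeros, so $z_p\le4p^{d-1}$. We claim that $|\Sigma_p|\le2p^{d-1/2}$.

\emph{Case (i).} Here $\Sigma_p=\chi(\mu)\sum_{a\ne0}\chi(a)\#\{v:\bar q(v)=a\}$. For $d=2$ the count does not depend on $a\ne0$, so $\Sigma_p=0$. For $d=3$ the term $p^2$ drops out and $\Sigma_p=\chi(\mu)\chi(-\Delta)\,p(p-1)$.

\emph{Case (ii).} Here $\Sigma_p=\sum_{a,b}\chi(a)\chi(b)\,n(a,b)$, where $n(a,b)$ is the number of $v$ with $\bar q(v)=a$ and $\bar q(w-v)=b$. Let $\beta$ be the symmetric bilinear form with $\beta(v,v)=\bar q(v)$. Since $\bar q(w-v)=\nu-2\beta(w,v)+\bar q(v)$, the two conditions are equivalent to $\bar q(v)=a$ and $\beta(w,v)=c$, where $c=\frac12(\nu+a-b)$. As $\nu\ne0$, the space is the orthogonal sum of $\mathbb{F}_pw$ and $w^\perp$, and $\bar q$ is nondegenerate on $w^\perp$. The condition $\beta(w,v)=c$ says that $v=(c/\nu)w+u$ with $u\in w^\perp$,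 and then $\bar q(v)=c^2/\nu+\bar q(u)$. So $n(a,b)$ is the number of $u\in w^\perp$ with $\bar q(u)=a-c^2/\nu$. The map $(a,b)\mapsto(a,c)$ is a bijection of $\mathbb{F}_p^2$, with $b=a+\nu-2c$.

For $d=3$ the space $w^\perp$ is a plane, and $n(a,b)=p-\eta+\eta p\,\mathbf{1}[a=c^2/\nu]$ with a sign $\eta$ independent of $a,b$. The constant part contributes $(p-\eta)(\sum_a\chi(a))^2=0$. There are exactly $p$ pairs with $a=c^2/\nu$, one for each $c$, so $|\Sigma_p|\le p^2$.

For $d=2$ we have $w^\perp=\mathbb{F}_pw'$ with $\bar q(w')\ne0$, and $n(a,b)=1+\chi(\bar q(w'))\chi(a-c^2/\nu)$. The constant part again contributes $0$, and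
\[
\Sigma_p=\chi(\bar q(w'))\sum_c\sum_a\chi\Big(a\,(a+\nu-2c)\,(a-c^2/\nu)\Big).
\]
The polynomial in $a$ is monic of degree $3$, hence not a square, and Weil's bound gives $|\Sigma_p|\le p\cdot2\sqrt p$.

\emph{Conclusion.} We have $|S_p|\le\frac12p^d+3p^{d-1/2}\le\frac34p^d$ for $p\ge144$. Take $r$ distinct such primes, with product $m$. By the Chinese remainder theorem the set in question lies in a union of at most $(\frac34)^rm^d$ cosets of $m\Lambda^*$. Each coset has $(C_1m^{-d}+o(1))R^d$ points in the ball of radius $R$, where $C_1=\lim n_{\Lambda^*}(R)/R^d$. So the set has at most $(C_1(\frac34)^r+o(1))R^d$ points there, and $r$ is arbitrary.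
\end{proof}

\section{From independent shells to Gaussian sums}\label{sec:gauss}

For $\alpha>0$ let
\[
H_\alpha(y)=\sum_{a\in A}w_a^2\,e^{-\pi\alpha|y-a|^2},
\]
a continuous periodic function. By \eqref{eq:period}, applied with the weights $w_a^2$, its Fourier coefficients are bounded by a constant times $e^{-\pi|\xi|^2/\alpha}$, so they are absolutely summable. These sums encode all distances from $y$ to $A$ at once, and we want their joint law.

\begin{proposition}\label{prop:gauss}
For all $m,n\ge0$, all $\alpha_1,\dots,\alpha_m>0$ and all pairwise inequivalent $\rho_1,\dots,\rho_n\in\mathcal{L}$, the number $\mathbb{E}[H_{\alpha_1}\cdots H_{\alpha_m}f_{\rho_1}\cdots f_{\rho_n}]$ is the same for $A$ and $Q$.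
\end{proposition}

The direct approach fails. For unit weights $H_\alpha=\alpha^{-d/2}\big(\delta+\sum_\rho e^{-\pi\rho^2/\alpha}f_\rho\big)$, and expanding a product of such sums produces moments like $\mathbb{E}[f_\rho^3]$, with fixed nonzero coefficients, about which Proposition~\ref{prop:shells} says nothing. That equivalent lengths have density zero does not help while the coefficients sit on the shortest lengths. We therefore write $H_\alpha$ differently: as the diagonal part of a double sum over pairs $(a,b)$. A kernel that concentrates on $|y-a|=|y-b|$ kills the pairs $a\ne b$ for almost every $y$ and keeps the pairs $a=b$; here we use that $A$ is a discrete set of points, and this is why the weights appear squared. As the kernel concentrates, its Fourier transform spreads over large frequencies, where Lemma~\ref{lem:rare} applies. The kernel is radial in each variable, so the double sum is a combination of products $f_\rho f_{\rho'}$ with universal coefficients. Each factor $H_\alpha$ is thus traded for two shells, and this is why the statement carries the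 extra factors $f_{\rho_j}$.

Fix $\alpha>0$. For $0<\varepsilon\le1$ and $x,x',y\in\mathbb{R}^d$ put
\[
\varphi_\varepsilon(x,x')=\exp\Big(-\frac{\pi\alpha}2\big(|x|^2+|x'|^2\big)-\frac\pi{\varepsilon^2}\big(|x|^2-|x'|^2\big)^2\Big),\qquad G_\varepsilon(y)=\sum_{a,b\in A}w_aw_b\,\varphi_\varepsilon(y-a,y-b).
\]

\begin{lemma}\label{lem:diag}
The functions $G_\varepsilon$ are uniformly bounded, and $G_\varepsilon(y)\to H_\alpha(y)$ as $\varepsilon\to0$ for almost every $y$.
\end{lemma}

\begin{proof}
The term $(a,b)$ is at most $w_ae^{-\pi\alpha|y-a|^2/2}\,w_be^{-\pi\alpha|y-b|^2/2}$, and these bounds sum to $\big(\sum_aw_ae^{-\pi\alpha|y-a|^2/2}\big)^2$, a bounded function of $y$. The terms with $a=b$ do not depend on $\varepsilon$ and sum to $H_\alpha(y)$. A term with $a\ne b$ tends to $0$ unless $|y-a|=|y-b|$. The set of $y$ that are equidistant from two distinct points of $A$ is a countable union of hyperplanes, so it is null. Off this set, dominated convergence for the series gives the limit.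
\end{proof}

\begin{lemma}\label{lem:spread}
There is a function $\gamma_\varepsilon$ on $[0,\infty)^2$, depending only on $d,\alpha,\varepsilon$, such that
\begin{equation}\label{eq:Gexp}
G_\varepsilon(y)=\sum_{\xi,\xi'\in\Lambda^*}\gamma_\varepsilon(|\xi|,|\xi'|)\,c(\xi)c(\xi')\,e((\xi+\xi')\cdot y),\qquad\sum_{\xi,\xi'\in\Lambda^*}|\gamma_\varepsilon(|\xi|,|\xi'|)|<\infty.
\end{equation}
For $\mathcal{S}\subseteq\Lambda^*$ and $\kappa\in\Lambda^*$ let $\sigma_\varepsilon(\mathcal{S},\kappa)=\sum_{\xi\in\mathcal{S}}|\gamma_\varepsilon(|\xi|,|\kappa-\xi|)|$. Then $\sigma_\varepsilon(\mathcal{S},\kappa)\le C$ with $C$ independent of $\varepsilon,\mathcal{S},\kappa$, and $\sigma_\varepsilon(\mathcal{S},\kappa)\to0$ as $\varepsilon\to0$ if $\mathcal{S}$ has density zero.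
\end{lemma}

\begin{proof}
Every derivative of $\varphi_\varepsilon$ is a polynomial times $\varphi_\varepsilon$, and $\varphi_\varepsilon$ is bounded by a Gaussian, so $\varphi_\varepsilon$ is a Schwartz function on $\mathbb{R}^{2d}$. By \eqref{eq:period} in $\mathbb{R}^{2d}$, the continuous function $(y,y')\mapsto\sum_{a,b}w_aw_b\varphi_\varepsilon(y-a,y'-b)$ on $\mathbb{T}\times\mathbb{T}$ has Fourier coefficients $c(\xi)c(\xi')\hat\varphi_\varepsilon(\xi,\xi')$. They are absolutely summable because $\hat\varphi_\varepsilon$ is Schwartz, so the function equals its Fourier series everywhere, and we may put $y'=y$.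

To compute $\hat\varphi_\varepsilon$ we separate $x$ from $x'$. From $e^{-\pi s^2/\varepsilon^2}=\int_{\mathbb{R}}\varepsilon e^{-\pi\varepsilon^2v^2}e(vs)\,dv$ with $s=|x|^2-|x'|^2$,
\[
\varphi_\varepsilon(x,x')=\int_{\mathbb{R}}\varepsilon e^{-\pi\varepsilon^2v^2}\,e^{-\pi z_v|x|^2}e^{-\pi\bar z_v|x'|^2}\,dv,\qquad z_v=\frac\alpha2-2iv .
\]
For $\operatorname{Re}z>0$ the Fourier transform of $e^{-\pi z|x|^2}$ on $\mathbb{R}^d$ is $z^{-d/2}e^{-\pi|\xi|^2/z}$ with the principal branch: this holds for real $z$, and both sides are holomorphic in $z$. By Fubini's theorem $\hat\varphi_\varepsilon(\xi,\xi')=\gamma_\varepsilon(|\xi|,|\xi'|)$ with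
\[
\gamma_\varepsilon(r,r')=\int_{\mathbb{R}}\varepsilon e^{-\pi\varepsilon^2v^2}\,|z_v|^{-d}\,e^{-\pi r^2/z_v}\,e^{-\pi r'^2/\bar z_v}\,dv,
\]
which proves \eqref{eq:Gexp}. We have $\operatorname{Re}(1/z_v)=\operatorname{Re}(1/\bar z_v)=\alpha/(2|z_v|^2)>0$. Bound the last exponential by $1$ and put $\lambda=\pi\alpha/2$:
\begin{equation}\label{eq:Omega}
\sigma_\varepsilon(\mathcal{S},\kappa)\le\int_{\mathbb{R}}\varepsilon e^{-\pi\varepsilon^2v^2}\,\Omega_{\mathcal{S}}(|z_v|)\,dv,\qquad\Omega_{\mathcal{S}}(s)=s^{-d}\sum_{\xi\in\mathcal{S}}e^{-\lambda|\xi|^2/s^2}.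
\end{equation}
Writing $e^{-\lambda r^2/s^2}=\int_{r/s}^\infty2\lambda ue^{-\lambda u^2}\,du$ and summing over $\mathcal{S}$ gives
\[
\Omega_{\mathcal{S}}(s)=\int_0^\infty\frac{n_{\mathcal{S}}(su)}{s^d}\,2\lambda u\,e^{-\lambda u^2}\,du .
\]
For $s\ge\alpha/2$, a range that contains all $|z_v|$, we have $n_{\mathcal{S}}(su)/s^d\le C'\big((2/\alpha)^d+u^d\big)$ with $C'$ depending only on the lattice. So $\Omega_{\mathcal{S}}\le C$ on this range, and since $\varepsilon e^{-\pi\varepsilon^2v^2}dv$ is a probability measure, $\sigma_\varepsilon\le C$. If $\mathcal{S}$ has density zero, then $n_{\mathcal{S}}(su)/s^d\to0$ as $s\to\infty$ for each $u>0$, and dominated convergence gives $\Omega_{\mathcal{S}}(s)\to0$. For $V>0$ the interval $|v|\le V$ has mass at most $2V\varepsilon$, and $|z_v|\ge2V$ outside it, so \eqref{eq:Omega} is at most $2CV\varepsilon+\sup_{s\ge2V}\Omega_{\mathcal{S}}(s)$. Let $\varepsilon\to0$ and then $V\to\infty$.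
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:gauss}]
We use induction on $m$, for all $n$ and all tuples of lengths at once. The case $m=0$ is Proposition~\ref{prop:shells}(b). Assume the statement for $m$. Let $V=H_{\alpha_1}\cdots H_{\alpha_m}f_{\rho_1}\cdots f_{\rho_n}$ and $\alpha>0$; we must compare $\mathbb{E}[VH_\alpha]$ for $A$ and $Q$. As $V$ is bounded, Lemma~\ref{lem:diag} gives $\mathbb{E}[VG_\varepsilon]\to\mathbb{E}[VH_\alpha]$.

\emph{The known part of $G_\varepsilon$.} Put $f_0=\delta$, so that $f_\rho=\sum_{|\xi|=\rho}c(\xi)e(\xi\cdot y)$ also for $\rho=0$. Call a pair $(\rho,\rho')\in(\mathcal{L}\cup\{0\})^2$ \emph{good} if the list formed by $\rho_1,\dots,\rho_n$ and the nonzero entries of $(\rho,\rho')$ has pairwise inequivalent entries. The pairs $\xi'=-\xi\neq0$ in \eqref{eq:Gexp} are never good and cannot be neglected: for $\kappa=0$ the set in Lemma~\ref{lem:rare}(ii) would be all of $\Lambda^*\setminus\{0\}$. But they contribute only a constant, which second moments determine. Let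
\[
B_\varepsilon=\sum_{\rho\in\mathcal{L}}\gamma_\varepsilon(\rho,\rho)\,\mathbb{E}[f_\rho^2],\qquad P_\varepsilon=B_\varepsilon+\sum_{(\rho,\rho')\text{ good}}\gamma_\varepsilon(\rho,\rho')f_\rho f_{\rho'} .
\]
Then $B_\varepsilon$ is the sum of the terms of \eqref{eq:Gexp} with $\xi'=-\xi\ne0$, because $c(\xi)c(-\xi)=|c(\xi)|^2$, and the second sum collects the terms with $(|\xi|,|\xi'|)$ good. Both converge absolutely and uniformly. By Proposition~\ref{prop:shells}(a), $B_\varepsilon^A=B_\varepsilon^Q$. By the induction hypothesis and $\delta_A=\delta_Q$, the numbers $\mathbb{E}[V]$ and $\mathbb{E}[Vf_\rho f_{\rho'}]$ for good pairs agree for $A$ and $Q$. Hence $\mathbb{E}[VP_\varepsilon]$ is the same for $A$ and $Q$.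

\emph{The remainder.} The difference $G_\varepsilon-P_\varepsilon$ is the sum of the terms of \eqref{eq:Gexp} for which $(|\xi|,|\xi'|)$ is not good and $\xi+\xi'\ne0$; note that $\xi=\xi'=0$ gives the good pair $(0,0)$. Grouping by $\kappa=\xi+\xi'$,
\[
G_\varepsilon-P_\varepsilon=\sum_{\kappa\ne0}b_\varepsilon(\kappa)\,e(\kappa\cdot y),\qquad|b_\varepsilon(\kappa)|\le\delta^2\sigma_\varepsilon(\mathcal{S}_\kappa,\kappa),
\]
where $\mathcal{S}_\kappa$ is the set of $\xi$ such that $(|\xi|,|\kappa-\xi|)$ is not good. As the $\rho_j$ are pairwise inequivalent, $\xi\in\mathcal{S}_\kappa$ means one of the following: $\xi\notin\{0,\kappa\}$ and $|\xi|\sim|\kappa-\xi|$; or $\xi\ne0$ and $|\xi|\sim\rho_j$ for some $j$; or $\xi\ne\kappa$ and $|\kappa-\xi|\sim\rho_j$ for some $j$. By Lemma~\ref{lem:rare}, and because $\xi\mapsto\kappa-\xi$ preserves density zero, $\mathcal{S}_\kappa$ is a finite union of sets of density zero. By Lemma~\ref{lem:spread}, $|b_\varepsilon(\kappa)|\le C\delta^2$ and $b_\varepsilon(\kappa)\to0$ for each $\kappa\ne0$. A product of functions with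 absolutely summable Fourier coefficients has the same property, so the coefficients $\hat V(\kappa)$ of $V$ are absolutely summable, and by dominated convergence
\[
\mathbb{E}[V(G_\varepsilon-P_\varepsilon)]=\sum_{\kappa\ne0}\hat V(-\kappa)\,b_\varepsilon(\kappa)\to0 .
\]
Thus $\mathbb{E}[VH_\alpha]=\lim_{\varepsilon\to0}\mathbb{E}[VP_\varepsilon]$ is the same for $A$ and $Q$.
\end{proof}

\section{Construction of the isometry}\label{sec:isometry}

We regard the $H_j$, $j=1,2,\dots$, as functions on $\mathbb{R}^d$, and for $y,x\in\mathbb{R}^d$ we say that $y$ \emph{matches} $x$ if $H_j^A(y)=H_j^Q(x)$ for all $j\ge1$. Let $\overline U_Q$ be a closed unit cell of $\Lambda_Q$.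

\begin{lemma}\label{lem:match}
\begin{enumerate}
\item[(a)] Every $y\in\mathbb{R}^d$ matches some $x\in\overline U_Q$.
\item[(b)] If $y$ matches $x$, then $\displaystyle\sum_{a\in A,\ |y-a|=r}w_a^2=\sum_{b\in Q,\ |x-b|=r}w_b^2$ for all $r\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $m$ and let $\Phi=(H_1,\dots,H_m):\mathbb{T}\to\mathbb{R}^m$. By Proposition~\ref{prop:gauss} with $n=0$, every polynomial has the same integral against the laws of $\Phi^A$ and $\Phi^Q$. Both laws have compact support, and polynomials are dense in the continuous functions on a compact set, so the laws are equal. The support of the law of $\Phi$ is the image $\Phi(\mathbb{T})$: the image is compact, and an open set that meets it has a nonempty open preimage, which has positive measure. Hence $\Phi^A(\mathbb{T}_A)=\Phi^Q(\mathbb{T}_Q)$. So for each $m$ the compact set $\{x\in\overline U_Q:H_j^Q(x)=H_j^A(y)\text{ for }j\le m\}$ is nonempty. These sets decrease with $m$, so their intersection is nonempty.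

(b) Put $u_a=e^{-\pi|y-a|^2}\in(0,1]$ and let $\mu^A$ be the measure on $[0,1]$ that is the sum over $a\in A$ of point masses $w_a^2u_a$ at $u_a$. Its moment of order $j\ge0$ is $\sum_aw_a^2u_a^{j+1}=H^A_{j+1}(y)$; in particular it is finite. Define $\mu^Q$ from $x$ and $Q$ in the same way. The two measures have equal moments, hence coincide by the Weierstrass approximation theorem. Compare their masses at the point $e^{-\pi r^2}$.
\end{proof}

Because the weights are positive, (b) implies that a distance that occurs from $y$ to $A$ also occurs from $x$ to $Q$, and conversely. The point $x$ in (a) is chosen separately for each $y$, with no regularity. To obtain one map we use that the distances to $d+1$ affinely independent points determine a point, and that only finitely many choices of such points in $Q$ are relevant.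

\begin{proof}[Proof of Theorems~\ref{thm:main}, \ref{thm:weights} and~\ref{thm:plane}]
Since $\delta>0$, the set $A$ contains a translate of a lattice, hence affinely independent points $a_0,\dots,a_d$. Let $\mathcal{B}$ be a closed ball of positive radius. For a tuple $\mathbf{b}=(b_0,\dots,b_d)\in Q^{d+1}$ let
\[
\mathcal{B}_{\mathbf{b}}=\{y\in\mathcal{B}:\ y\text{ matches some }x\in\overline U_Q\text{ with }|x-b_i|=|y-a_i|\text{ for }0\le i\le d\}.
\]
This set is the projection of a closed subset of the compact set $\mathcal{B}\times\overline U_Q$, so it is closed. By Lemma~\ref{lem:match} every $y\in\mathcal{B}$ lies in some $\mathcal{B}_{\mathbf{b}}$. If $\mathcal{B}_{\mathbf{b}}\ne\emptyset$, the points $b_i$ lie in a fixed bounded region, which contains finitely many points of $Q$. So finitely many closed sets $\mathcal{B}_{\mathbf{b}}$ cover $\mathcal{B}$. A finite intersection of dense open sets is dense, so one of them contains a nonempty open set $\mathcal{B}'\subseteq\mathbb{R}^d$. Fix this $\mathbf{b}$.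

Let $y\in\mathcal{B}'$ and let $x$ be a corresponding point. Subtracting $|y-a_0|^2=|x-b_0|^2$ from $|y-a_i|^2=|x-b_i|^2$ gives
\[
y\cdot(a_i-a_0)=x\cdot(b_i-b_0)+h_i,\qquad h_i=\tfrac12\big(|a_i|^2-|a_0|^2-|b_i|^2+|b_0|^2\big)\qquad(1\le i\le d).
\]
The linear map $y\mapsto(y\cdot(a_i-a_0))_i$ is invertible, so the left sides fill an open subset of $\mathbb{R}^d$ as $y$ runs over $\mathcal{B}'$. Therefore the image of the linear map $x\mapsto(x\cdot(b_i-b_0))_i$ contains an open set, and this map is invertible too. Hence $x=g(y)$ for $y\in\mathcal{B}'$, where $g$ is an affine map of $\mathbb{R}^d$ with linear part $L$. The polynomial identity $|g(y)-b_0|^2=|y-a_0|^2$ holds on the open set $\mathcal{B}'$, hence on $\mathbb{R}^d$. At $y=a_0$ it gives $g(a_0)=b_0$, so $g(y)-b_0=L(y-a_0)$ and $|L(y-a_0)|=|y-a_0|$ for all $y$. Thus $g$ is an isometry.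

For $y\in\mathcal{B}'$ and all $j$ we have $H_j^A(y)=H_j^Q(g(y))$. Each $H_j$ is real-analytic: for $z=y+i\eta\in\mathbb{C}^d$ the term $\exp(-\pi j\,(z-a)\cdot(z-a))$ has modulus $\exp(-\pi j(|y-a|^2-|\eta|^2))$, so the series converges locally uniformly on $\mathbb{C}^d$. By the identity theorem, $y$ matches $g(y)$ for every $y\in\mathbb{R}^d$. Apply Lemma~\ref{lem:match}(b) with $r=0$. For $y=a\in A$ the left side is $w_a^2>0$, so $g(a)\in Q$ and $w_{g(a)}^2=w_a^2$, that is, $w_{g(a)}=w_a$. For $y=g^{-1}(b)$ with $b\in Q$ the right side is positive, so $g^{-1}(b)\in A$. Hence $g(A)=Q$ and $g$ preserves the weights. The case $d=3$ is Theorem~\ref{thm:weights}, which contains Theorem~\ref{thm:main}, and the case $d=2$ is Theorem~\ref{thm:plane}.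
\end{proof}

\section{Other dimensions}\label{sec:other}

By Example~\ref{ex:line}, dimension $1$ must be excluded. The step of the proof that fails there is Lemma~\ref{lem:rare}: all lengths of a one-dimensional dual lattice are integer multiples of the shortest one, so they are equivalent, and the set in part (ii) of the lemma is the whole lattice without two points. The remainder in the proof of Proposition~\ref{prop:gauss} is then no longer controlled.

We make no claim for dimensions $d\ge4$. There the extraction of the moments in Proposition~\ref{prop:shells} meets integrability problems that we have not resolved.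

\begin{thebibliography}{9}

\bibitem{Cassels}
J.~W.~S. Cassels, \emph{An embedding theorem for fields}, Bull. Austral. Math. Soc. \textbf{14} (1976), 193--198.

\bibitem{EHKSW}
Herbert Edelsbrunner, Teresa Heiss, Vitaliy Kurlin, Philip Smith, Mathijs Wintraecken, \emph{The Density Fingerprint of a Periodic Point Set}, arXiv:2104.11046 (2021).

\bibitem{LN}
Lidl and Niederreiter, \emph{Finite Fields}.

\end{thebibliography}
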